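\title{A rank bound for homologically trivial group actions on $4$-manifolds}

\begin{abstract}
Let a finite group $G$ act effectively, locally linearly and trivially on integral homology on a closed, connected, orientable $4$-manifold $M$ with $\chi(M)\neq 0$. We prove that for every odd prime $p$ each elementary abelian $p$-subgroup of $G$ has rank at most $2$. The main step shows that an elementary abelian $p$-group can act in this way without a fixed point only if $\chi(M)=0$, or $p=3$ and $\chi(M)=3$; it is a computation with the chain complex of $M$ in the stable module category of $k[t]/(t^p)$. The remaining case is settled by a parity count of isolated fixed points. We also show that for $p\ge 5$ every $p$-group acting in this way has a fixed point and is abelian, generated by at most two elements.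
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is a closed, connected, orientable topological $4$-manifold and $p$ is an odd prime. For a finite group $G$, the \emph{$p$-rank} $\operatorname{rk}_p(G)$ is the largest $n$ such that $G$ contains a subgroup isomorphic to $(\mathbb{Z}/p)^n$. An action of $G$ on $M$ is \emph{effective} if only the identity element acts as the identity map. It is \emph{locally linear} if every $x\in M$ has an open neighborhood $D$, invariant under the isotropy group $G_x$, with a homeomorphism $D\to\mathbb{R}^4$, $x\mapsto 0$, that carries the action of $G_x$ to an orthogonal action; we call $D$ a \emph{linear chart} at $x$. Smooth actions are locally linear. The action is \emph{homologically trivial} if every element acts as the identity on $H_*(M;\mathbb{Z})$; this holds, for example, when the action extends to a path-connected group. We call an action \emph{admissible} if it has all three properties. The restriction of an admissible action to a subgroup is admissible.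

How large can the $p$-rank of a group acting admissibly be? If $E\cong(\mathbb{Z}/p)^n$ fixes a point, it acts faithfully on a linear chart, so it embeds in $SO(2)\times SO(2)$ and $n\le 2$ (Lemma~\ref{lem:isotropy}). On the other hand, each single element of $E$ has Lefschetz number $\chi(M)$, so it has a fixed point as soon as $\chi(M)\ne0$. One is led to guess that for $\chi(M)\neq 0$ the whole group $E$ has a fixed point, or at least that the bound $n\le 2$ survives. The second guess is the following conjecture, which we take from the paper of Hambleton and Pamuk~\cite{HP}: \emph{if a finite group $G$ acts admissibly on $M$ and $\chi(M)\neq0$, then $\operatorname{rk}_p(G)\le2$ for $p$ odd.} We prove it.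

\begin{theorem}\label{thm:rank}
If a finite group $G$ acts admissibly on $M$ and $\chi(M)\ne 0$, then $\operatorname{rk}_p(G)\le 2$ for every odd prime $p$.
\end{theorem}

The first guess is almost right. The next theorem, which is the main step in the proof of Theorem~\ref{thm:rank}, says how it can fail.

\begin{theorem}\label{thm:free}
Let $p$ be an odd prime and let $E$ be an elementary abelian $p$-group acting admissibly on $M$ with $M^E=\emptyset$. Then $\chi(M)=0$, or $p=3$ and $\chi(M)=3$.
\end{theorem}

For $p\geq 5$ the fixed point exists for all $p$-groups.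

\begin{theorem}\label{thm:pgroup}
Let $p\ge5$, let $P$ be a finite $p$-group acting admissibly on $M$, and let $\chi(M)\neq0$. Then $M^P\ne\emptyset$, and $P$ is abelian, generated by at most two elements.
\end{theorem}

The following smooth actions show that the bound is attained, that the prime $3$ is a true exception, and that in Theorem~\ref{thm:rank} none of the conditions $\chi(M)\neq0$, $p$ odd, and homological triviality can be dropped.

\begin{example}\label{ex:sharp}
(a) The group $(\mathbb{Z}/p)^2\subset SO(2)\times SO(2)\subset SO(5)$ acts admissibly on $S^4$, and $\chi(S^4)=2$. So rank $2$ occurs.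

(b) The connected group $PU(3)$ acts effectively on $\mathbb{CP}^2$, and $\chi(\mathbb{CP}^2)=3$. Let $\omega=e^{2\pi i/3}$, let $a=\operatorname{diag}(1,\omega,\omega^2)$, and let $b$ be a cyclic permutation matrix. Since $bab^{-1}$ is a scalar multiple of $a$, their classes generate a subgroup $(\mathbb{Z}/3)^2$ of $PU(3)$. The fixed points of $a$ are the three coordinate points, and $b$ permutes them cyclically. So there is no common fixed point, and the exception in Theorem~\ref{thm:free} occurs.

(c) The classes of the matrices $\operatorname{diag}(1,\omega^i,\omega^j)$ form a subgroup of order $9$ of $PU(3)$ normalized by $b$; together with $b$ they generate a group of order $27$. It is not abelian, because $b$ conjugates $\operatorname{diag}(1,1,\omega)$ to a matrix that is not a scalar multiple of it. So Theorem~\ref{thm:pgroup} fails for $p=3$.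

(d) The group $(\mathbb{Z}/p)^4$ acts admissibly on the torus $\mathbb{R}^4/\mathbb{Z}^4$ by translations; here $\chi=0$.

(e) The diagonal matrices in $SO(5)$ form a group $(\mathbb{Z}/2)^4$ acting admissibly on $S^4$; here the prime is $2$.

(f) For $n\ge3$ the fundamental group of the closed orientable surface of genus $n$ maps onto $(\mathbb{Z}/p)^n$. The corresponding covering surface $\Sigma$ has a free action of $(\mathbb{Z}/p)^n$ and $\chi(\Sigma)=p^n(2-2n)$. The diagonal action on $\Sigma\times\Sigma$ is effective and $\chi(\Sigma\times\Sigma)\ne0$, so the bound fails without homological triviality.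
\end{example}

\subsection*{Outline}
Section~\ref{sec:prelim} collects what local linearity and Poincar\'e duality give: the shape of isotropy groups and fixed sets, and a finite simplicial model for the action. The natural first attempt at a fixed point is induction: pass to the fixed set $F$ of a central subgroup $C$ of order $p$ and study the action of the quotient group on $F$. That action need not be homologically trivial, but Section~\ref{sec:fixed} bounds how far it is from being so. The bound is strong enough for $p\geq5$ and gives Theorem~\ref{thm:pgroup}, which contains Theorems~\ref{thm:rank} and~\ref{thm:free} for these primes. For $p=3$ it is too weak, as Example~\ref{ex:sharp}(b) shows, and a different method is needed. That method works for all odd $p$ and does not use Theorem~\ref{thm:pgroup}. If $M^E=\emptyset$, the chains of $M$ become a finite free complex over a suitable ring $R=k[t]/(t^p)$ mapping to $kE$, while the homology modules are nearly trivial; these two facts are rarely compatible. Section~\ref{sec:restrict} sets this up and works out by hand the case $H_1(M;\mathbb{F}_p)=0$. Sections~\ref{sec:stable}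 and~\ref{sec:euler} carry out the general computation, which leaves only $\chi(M)=0$ for $p\ge5$ and $\chi(M)\in\{0,3,6\}$ for $p=3$. Section~\ref{sec:six} excludes the value $6$ by returning to integral chains. Section~\ref{sec:three} excludes rank $3$ when $p=3$ and $\chi(M)=3$.

One difficulty runs through the second half. Triviality on $H_*(M;\mathbb{Z})$ does not directly give triviality on $H_2(M;\mathbb{F}_p)$, which is an extension of $\operatorname{Tor}(H_1(M;\mathbb{Z}),\mathbb{F}_p)$ by $H_2(M;\mathbb{Z})\otimes\mathbb{F}_p$. Section~\ref{sec:six} is needed only because $H_1(M;\mathbb{Z})$ may have $3$-torsion.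

\section{Isotropy groups, fixed sets and a simplicial model}\label{sec:prelim}

In this section $P$ is a finite $p$-group acting admissibly on $M$.

\begin{lemma}\label{lem:isotropy}
Let $x\in M$.
\begin{enumerate}
\item[(a)] The group $P_x$ acts faithfully on a linear chart at $x$, through $SO(4)$. If $P_x$ is abelian, it is conjugate into $SO(2)\times SO(2)$ and is generated by at most two elements. In particular an elementary abelian isotropy group has rank at most $2$.
\item[(b)] If $P_x\cong(\mathbb{Z}/p)^2$, then $x$ is an isolated point of $M^C$ for exactly $p-1$ of the subgroups $C\le P_x$ of order $p$.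
\item[(c)] For every $H\le P$ the fixed set $M^H$ is a finite disjoint union of closed manifolds.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $g\in P$ fixes a nonempty open set, and let $y$ lie in the closure of the interior of $M^g$. Then $g\in P_y$, and in a linear chart at $y$ the linear map $g$ fixes a nonempty open set, so it is the identity and $y$ is an interior point of $M^g$. Thus the interior of $M^g$ is open, closed and nonempty; as $M$ is connected and the action is effective, $g=1$. This proves faithfulness. A group of odd order has no nontrivial homomorphism to $\{\pm1\}$, so the image lies in $SO(4)$. For the same reason a real representation of an abelian group of odd order is a sum of trivial lines and of planes on which the group acts by rotations. In dimension $4$ the number of trivial lines is even, so $\mathbb{R}^4$ is a sum of two planes with rotation actions. A finite subgroup of $SO(2)\times SO(2)=\mathbb{R}^2/\mathbb{Z}^2$ is a quotient of a lattice of rank $2$.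

(b) By order, $P_x$ is the whole $p$-torsion subgroup $\{(\zeta^i,\zeta^j)\}$ of $SO(2)\times SO(2)$, where $\zeta$ is the rotation by $2\pi/p$. It has $p+1$ subgroups of order $p$. The two generated by $(\zeta,1)$ and by $(1,\zeta)$ fix a plane. The other $p-1$ are generated by elements $(\zeta^i,\zeta^j)$ with $\zeta^i,\zeta^j\neq1$, which fix only the origin.

(c) In a linear chart at a point of $M^H$, the set $M^H$ is a linear subspace; and $M^H$ is compact.
\end{proof}

The parity count in Section~\ref{sec:three} needs the fixed surfaces to have even Euler characteristic. In the smooth case the rotation in the normal planes orients the normal bundle. In the topological case we read the rotation off the monodromy of the covering given by the free part of the action.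

\begin{lemma}\label{lem:surfaces}
Let $C\le P$ have order $p$. Then $F=M^C$ is a finite disjoint union of points and closed orientable surfaces. In particular $H^*(F;\mathbb{Z})$ is free and vanishes above degree $2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:isotropy}(a), in a linear chart a generator of $C$ acts as $(\zeta^i,\zeta^j)\ne(1,1)$, so it fixes a point or a plane. Let $\Sigma$ be a $2$-dimensional component of $F$ and put $W=\bigl(M\smallsetminus(F\smallsetminus\Sigma)\bigr)/C$, so that $\Sigma\subset W$ and $W\smallsetminus\Sigma=(M\smallsetminus F)/C$. A linear chart for $C$ at a point of $\Sigma$ has the form $D=\mathbb{R}^2\times\mathbb{C}$, with $C$ acting by rotations on the second factor and $D\cap F=\mathbb{R}^2\times0$; the map $(v,z)\mapsto(v,z^p)$ identifies $D/C$ with $\mathbb{R}^2\times\mathbb{C}$. So $W$ is a $4$-manifold. It is orientable: $C$ acts freely on $M\smallsetminus F$ and preserves the orientation, so $W\smallsetminus\Sigma$ is oriented; each $(D/C)\smallsetminus\Sigma$ is connected, so this orientation extends over $D/C$; and two extensions agree on overlaps because they agree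 on a dense set.

Duality for the compact subset $\Sigma$ of the oriented manifold $W$ gives $H^2(\Sigma;\mathbb{Z})\cong H_2(W,W\smallsetminus\Sigma;\mathbb{Z})$. Consider
\[
H_2(W,W\smallsetminus\Sigma;\mathbb{Z})\longrightarrow H_1(W\smallsetminus\Sigma;\mathbb{Z})\xrightarrow{\ \mu\ }C,
\]
where $\mu$ is the monodromy of the covering $M\smallsetminus F\to W\smallsetminus\Sigma$ with abelian deck group $C$. The unit disk in $0\times\mathbb{C}\subset D/C$ defines a class on the left. Its boundary circle lifts to the arc $\theta\mapsto(0,e^{i\theta})$, $0\le\theta\le2\pi/p$, in $D$, so $\mu$ sends it to the element of $C$ that rotates by $2\pi/p$, a generator. Hence $H^2(\Sigma;\mathbb{Z})$ maps onto a group of odd order $p$. For a nonorientable closed surface this group is $\mathbb{Z}/2$, so $\Sigma$ is orientable.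
\end{proof}

A locally linear action does not come with an invariant triangulation. For our purposes it is enough to realize $M$ as an equivariant retract of a finite complex.

\begin{lemma}\label{lem:retract}
There are a finite simplicial complex $K$ with a simplicial action of $P$ and $P$-equivariant maps $i\colon M\to K$, $r\colon K\to M$ with $ri=\mathrm{id}$, such that the vertices of each simplex carry a total order, compatible with faces and preserved by $P$. In particular an element of $P$ that maps a simplex to itself fixes it pointwise.
\end{lemma}

\begin{proof}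
Jaworowski's theorem~\cite{Jaw} says that a finite-dimensional compact metrizable $P$-space, $P$ finite, all of whose fixed sets $X^H$ are absolute neighborhood retracts, embeds equivariantly in a representation of $P$ as an equivariant retract of an invariant open neighborhood. Compact manifolds are absolute neighborhood retracts, so by Lemma~\ref{lem:isotropy}(c) the theorem applies to $M$. Every real representation is a direct summand of some $\mathbb{R}[P]^d$. Pulling the neighborhood and the retraction back along the equivariant projection, we may assume that $M\subset O\subset\mathbb{R}[P]^d$ with $O$ open and invariant and $r\colon O\to M$ an equivariant retraction.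

The group $P$ permutes the coordinates of $\mathbb{R}[P]^d$, so it preserves the standard subdivision into cubes of side $1/m$. For large $m$ the union $K$ of the finitely many closed cubes that meet $M$ lies in $O$, and it is invariant. Subdivide $K$ barycentrically: vertices are the centers of the faces of the cubes, and simplices are chains of faces. Order the vertices of a simplex by the dimension of the face.
\end{proof}

\begin{lemma}\label{lem:duality}
The group $P$ acts trivially on $H^*(M;\mathbb{Z})$, on $H_2(M;\mathbb{Q}/\mathbb{Z})$, and on $H_q(M;k)$ for every field $k$ and every $q\neq 2$.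
\end{lemma}

\begin{proof}
Since $g_*[M]=[M]$, the formula $g_*(g^*\alpha\cap[M])=\alpha\cap g_*[M]$ shows that Poincar\'e duality $H^q(M;A)\cong H_{4-q}(M;A)$ is equivariant for every coefficient group $A$. With $A=\mathbb{Z}$ this gives the first claim. Since $\mathbb{Q}/\mathbb{Z}$ is an injective abelian group,
\[
H_2(M;\mathbb{Q}/\mathbb{Z})\cong H^2(M;\mathbb{Q}/\mathbb{Z})\cong\operatorname{Hom}(H_2(M;\mathbb{Z}),\mathbb{Q}/\mathbb{Z}),
\]
naturally, which gives the second. Finally $H_q(M;k)=H_q(M;\mathbb{Z})\otimes k$ for $q=0,1$, while $H_{4-q}(M;k)\cong H^q(M;k)\cong\operatorname{Hom}(H_q(M;\mathbb{Z}),k)$ for $q=0,1$.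
\end{proof}

\section{The fixed set of a central element, and primes $p\ge5$}\label{sec:fixed}

Let $C$ be a central subgroup of order $p$ of $P$. The quotient $Q=P/C$ acts on $F=M^C$. In high degrees the $C$-equivariant cohomology of $M$ sees only $F$, and it is built in a few steps from the cohomology of $M$, on which $Q$ acts trivially. The number of steps bounds the action of $Q$ on $H^*(F)$. Recall that the augmentation ideal $J\subset\mathbb{Z}[Q]$ is spanned by the elements $g-1$, so that $J^m$ annihilates any module with a filtration of $m$ steps with trivial quotients.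

\begin{proposition}\label{prop:fixed}
Let $P$ be a finite $p$-group acting admissibly on $M$, let $C\le P$ be central of order $p$, and let $F=M^C$, $Q=P/C$ and $J$ be as above. Then:
\begin{enumerate}
\item[(a)] $J^4$ annihilates $H^0(F;\mathbb{F}_p)\oplus H^2(F;\mathbb{F}_p)$, and $J^3$ annihilates $H^1(F;\mathbb{F}_p)$;
\item[(b)] $\chi(F)=\chi(M)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $W$ be a resolution of $\mathbb{Z}$ by finitely generated free $\mathbb{Z}P$-modules; it is also a free resolution over $\mathbb{Z}C$. For a $P$-space $Z$ with singular chains $S_*(Z)$ let $H^n_C(Z)$ be the cohomology of $\operatorname{Hom}_{\mathbb{Z}C}(W\otimes S_*(Z),\mathbb{Z})$; this is the integral cohomology of the Borel construction $EP\times_CZ$. The diagonal action of $P$ on $W\otimes S_*(Z)$ induces an action of $Q$. We use one fact twice: since $C$ is central, multiplication by $g\in P$ is a $\mathbb{Z}C$-linear chain map $W\to W$ over $\mathrm{id}_{\mathbb{Z}}$, hence $\mathbb{Z}C$-homotopic to the identity. So $P$ acts trivially on $H^b(C;\Lambda)=H^b\operatorname{Hom}_{\mathbb{Z}C}(W,\Lambda)$ for every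 trivial $P$-module $\Lambda$. For such $\Lambda$ and $b>0$,
\begin{equation}\label{eq:cyclic}
H^b(C;\Lambda)=\Lambda/p\Lambda\quad(b\text{ even}),\qquad H^b(C;\Lambda)=\{\ell\in\Lambda:p\ell=0\}\quad(b\text{ odd}).
\end{equation}

\emph{Localization.} Take $K,i,r$ from Lemma~\ref{lem:retract}. The set $K^C$ is a subcomplex, and $C$ permutes the other simplices freely, so the relative simplicial chain complex $\Delta$ of $(K,K^C)$ consists of free $\mathbb{Z}C$-modules. The quasi-isomorphism $W\otimes\Delta\to\Delta$ of bounded below free complexes is a homotopy equivalence, so $H^*_C(K,K^C)$ is computed by $\operatorname{Hom}_{\mathbb{Z}C}(\Delta,\mathbb{Z})$ and vanishes above $\dim K$. Hence $H^n_C(K)\to H^n_C(K^C)$ is an isomorphism for $n>\dim K$. Since $i(F)\subset K^C$ and $r(K^C)\subset F$, the restriction $H^n_C(M)\to H^n_C(F)$ is a retract of this map, so it is an isomorphism too. It is $Q$-equivariant.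

\emph{The fixed set.} As $C$ acts trivially on $F$ and $H^*(F;\mathbb{Z})$ is free (Lemma~\ref{lem:surfaces}), the K\"unneth theorem gives $H^n_C(F)\cong\bigoplus_{b+q=n}H^b(C;\mathbb{Z})\otimes H^q(F;\mathbb{Z})$, with $Q$ acting trivially on the first factor. By~\eqref{eq:cyclic}, for large $n$ and $Q$-equivariantly,
\begin{equation}\label{eq:local}
H^n_C(M)\cong H_C^n(F)\cong\begin{cases}H^0(F;\mathbb{F}_p)\oplus H^2(F;\mathbb{F}_p),& n\text{ even},\\ H^1(F;\mathbb{F}_p),& n\text{ odd}.\end{cases}
\end{equation}

\emph{The spectral sequence.} Filtering by the degree in $W$ gives a first quadrant spectral sequence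
\[
\mathcal{E}_2^{b,q}=H^b(C;H^q(M;\mathbb{Z}))\ \Longrightarrow\ H^{b+q}_C(M)
\]
on which $Q$ acts. By Lemma~\ref{lem:duality} the coefficients are trivial $P$-modules, so $Q$ acts trivially on $\mathcal{E}_2$, hence on $\mathcal{E}_\infty$. The groups $H^0,H^1,H^4$ of $M$ are torsion free, so by~\eqref{eq:cyclic} the rows $q=0,1,4$ vanish for odd $b$. In large even total degree $b$ and $q$ have the same parity, and only $q=0,2,3,4$ contribute. In large odd total degree they have opposite parity, and only $q=1,2,3$ contribute. So $H^n_C(M)$ has a $Q$-invariant filtration with trivial quotients and at most $4$, respectively $3$, steps. With~\eqref{eq:local} this proves (a).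

For (b), let $l_s(n)$ be the dimension over $\mathbb{F}_p$ of $\mathcal{E}_s$ in total degree $n>4$, and let $c_s(n)$ be that of the image of $d_s$ from total degree $n$ to $n+1$. The spectral sequence is a module over $H^*(C;\mathbb{Z})$, and multiplication by a generator of $H^2(C;\mathbb{Z})$ is an isomorphism $\mathcal{E}_2^{b,q}\to\mathcal{E}_2^{b+2,q}$ for $b>0$ that commutes with the differentials. Only $d_2,\dots,d_5$ can be nonzero, so by induction on $s$ it is an isomorphism on every page for large $b$, and $c_s(n+2)=c_s(n)$ for large $n$. From $l_{s+1}(n)=l_s(n)-c_s(n)-c_s(n-1)$ we get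
\[
l_{s+1}(2m)-l_{s+1}(2m+1)=l_s(2m)-l_s(2m+1)+c_s(2m+1)-c_s(2m-1)=l_s(2m)-l_s(2m+1)
\]
for large $m$. For finitely generated $\Lambda$, the two groups in~\eqref{eq:cyclic} have dimensions $\operatorname{rk}\Lambda+\tau$ and $\tau$, where $\tau=\dim(\operatorname{Tors}\Lambda\otimes\mathbb{F}_p)$. So row $q$ contributes $(-1)^q\operatorname{rk}H^q(M;\mathbb{Z})$ to $l_2(2m)-l_2(2m+1)$, and this difference is $\chi(M)$. On $\mathcal{E}_\infty$ it is $\chi(F)$ by~\eqref{eq:local}.
\end{proof}

In Example~\ref{ex:sharp}(b), with $C=\langle a\rangle$, we have $H^0(F;\mathbb{F}_3)=\mathbb{F}_3[Q]=\mathbb{F}_3[\tau]/(\tau^3)$ for $\tau=b-1$, and $J^4$ does annihilate this module. For $p\ge5$ an orbit of $p$ components is already too long.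

\begin{proof}[Proof of Theorem~\ref{thm:pgroup}]
We may assume $P\neq1$. Choose $C\le P$ central of order $p$ and keep the notation above. By Proposition~\ref{prop:fixed}(b), $\chi(F)\neq0$.

\emph{Each component of $F$ is $P$-invariant.} If $g\in Q$ moves a component, its orbit under $\langle g\rangle$ has $p^m\ge5$ elements, and $H^0(F;\mathbb{F}_p)$ has the $\langle g\rangle$-summand $\mathbb{F}_p[\mathbb{Z}/p^m]=\mathbb{F}_p[\tau]/(\tau^{p^m})$ with $\tau=g-1$. Here $\tau^4\neq0$, against Proposition~\ref{prop:fixed}(a).

If $F$ has an isolated point, it is therefore fixed by $P$. Otherwise some surface component $\Sigma$ has $\chi(\Sigma)\neq0$, so its genus is $0$ or at least $2$. Let $\bar P$ be the group of homeomorphisms of $\Sigma$ induced by $P$. If $\bar P=1$, then $\Sigma\subset M^P$; so assume $\bar P\ne1$. In a linear chart for $P$ at $x\in\Sigma$, the surface is a $P_x$-invariant plane, on which $P_x$ acts by rotations since its order is odd. As in Lemma~\ref{lem:isotropy}(a), a nontrivial element of $\bar P_x$ acts by a nontrivial rotation. So each nontrivial element of $\bar P$ has finitely many fixed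 points, and the quotient of $\Sigma$ by a subgroup of $\bar P$ is a closed surface.

\emph{Genus $0$.} Let $\Phi\subset\Sigma$ be the finite set of points with $\bar P_x\neq1$. The action on $\Sigma\smallsetminus\Phi$ is free and the Euler characteristic is multiplicative in finite coverings, so $2-|\Phi|\equiv0\pmod p$. Orbits with more than one point have size divisible by $p$, so $|\Phi^P|\equiv|\Phi|\equiv2\pmod p$ and $\Phi^P\neq\emptyset$.

\emph{Genus at least $2$.} We first show that $P$ acts trivially on $\Lambda=H^1(\Sigma;\mathbb{Z})$. Otherwise some $h\in Q$ acts on $\Lambda$ with order $p$. Let $\Phi_p$ be the $p$-th cyclotomic polynomial and $\Lambda'=\ker\Phi_p(h)$. Since $h^p=1\neq h$ on $\Lambda\otimes\mathbb{Q}$, the minimal polynomial of $h$ is divisible by $\Phi_p$, so $\Lambda'\ne0$. The quotient $\Lambda/\Lambda'$ embeds in $\Lambda$ and is torsion free, so $\Lambda'/p\Lambda'\subset\Lambda/p\Lambda=H^1(\Sigma;\mathbb{F}_p)$. Now $\Lambda'$ is a finitely generated torsion-free module over the Dedekind domain $\mathbb{Z}[h]/(\Phi_p(h))$, hence projective. Therefore $\Lambda'/p\Lambda'$ is a nonzero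 projective module over the local ring $\mathbb{F}_p[\tau]/(\tau^{p-1})$, $\tau=h-1$, hence free. As $p-1>3$, we get $(h-1)^3\neq0$ on $H^1(\Sigma;\mathbb{F}_p)\subset H^1(F;\mathbb{F}_p)$, against Proposition~\ref{prop:fixed}(a). Now let $f\in\bar P$ have order $p$, with $m$ fixed points. It acts trivially on $H^*(\Sigma;\mathbb{Q})$, so the transfer gives $H^*(\Sigma/f;\mathbb{Q})=H^*(\Sigma;\mathbb{Q})$ and $\chi(\Sigma/f)=\chi(\Sigma)$. Removing the fixed points gives $\chi(\Sigma)-m=p(\chi(\Sigma)-m)$, so $m=\chi(\Sigma)<0$, which is absurd. Hence $\bar P\ne1$ is impossible in this case.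

So $M^P\neq\emptyset$, and $P$ embeds in $SO(4)$ by Lemma~\ref{lem:isotropy}(a). The dimension of an irreducible complex representation of $P$ divides $|P|$, so it is $1$ or at least $5$. Hence the faithful representation $\mathbb{C}^4$ is a sum of characters, $P$ is abelian, and Lemma~\ref{lem:isotropy}(a) bounds the number of generators.
\end{proof}

\section{Restriction to a truncated polynomial ring}\label{sec:restrict}

From here through Section~\ref{sec:six}, $E=\langle g_1,\dots,g_n\rangle\cong(\mathbb{Z}/p)^n$ acts admissibly on $M$ with $M^E=\emptyset$.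

If a group of order $p$ acted freely, the chains of $M$ would be free over its group algebra $k[t]/(t^p)$, whose modules are easy to describe. No subgroup $C\le E$ of order $p$ acts freely when $\chi(M)\ne0$. The chains are built from permutation modules $k[E/H]$ with $H\neq E$, and $k[E/H]$ is not free over $kC$ when $C\le H$. But after enlarging the field we can find, inside $kE$, a direction that is transverse to all proper subgroups at once.

Let $k$ be a field of characteristic $p$ containing elements $\alpha_1,\dots,\alpha_n$ linearly independent over $\mathbb{F}_p$, for instance the field with $p^n$ elements. Put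
\[
t=\sum_{i}\alpha_i(g_i-1)\in kE,\qquad R=k[t]/(t^p).
\]
Since $t^p=\sum\alpha_i^p(g_i^p-1)=0$ in $kE$, every $kE$-module becomes an $R$-module, and $t$ acts as zero on a module with trivial $E$-action.

\begin{lemma}\label{lem:freeperm}
If $H$ is a proper subgroup of $E$, then $k[E/H]$ is a free $R$-module.
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_m$, $m\ge1$, be a basis of $E/H$ and $x_j=e_j-1$, so that $k[E/H]=k[x_1,\dots,x_m]/(x_1^p,\dots,x_m^p)$ with maximal ideal $I=(x_1,\dots,x_m)$. If $g_i\mapsto\prod_je_j^{c_{ij}}$, then $g_i-1\equiv\sum_jc_{ij}x_j$ and $t\equiv\sum_j\beta_jx_j$ modulo $I^2$, where $\beta_j=\sum_i\alpha_ic_{ij}$. As $E\to E/H$ is onto, some $c_{i1}$ is nonzero in $\mathbb{F}_p$, and then $\beta_1\neq0$ by the choice of the $\alpha_i$. So $t,x_2,\dots,x_m$ span $I/I^2$, their monomials of degree $l$ span $I^l/I^{l+1}$, and since $I$ is nilpotent the algebra map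
\[
k[y_1,\dots,y_m]/(y_1^p,\dots,y_m^p)\to k[E/H],\qquad y_1\mapsto t,\quad y_j\mapsto x_j\ (j\ge2),
\]
is onto. Both sides have dimension $p^m$, so it is an isomorphism, and the left side is free over $k[y_1]/(y_1^p)$.
\end{proof}

We recall the module theory of $R$. Put $R_j=k[t]/(t^j)$ for $1\le j\le p$, so $R_1=k$ and $R_p=R$. Every finitely generated module is a direct sum of modules $R_j$ with unique multiplicities (Jordan form of $t$). Projective modules are free. They are also injective, by Baer's criterion: a homomorphism $(t^j)\to R$ sends $t^j$ to an element killed by $t^{p-j}$, that is, to a multiple of $t^j$. A module $Y$ has no free summand if and only if $t^{p-1}Y=0$. From the exact sequences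
\begin{equation}\label{eq:syz}
0\to R_{j}\xrightarrow{\ t^{p-j}\ }R\to R_{p-j}\to0
\end{equation}
and Schanuel's lemma we get the \emph{syzygy rule}: if $0\to Y'\to\Phi\to Y''\to0$ is exact with $\Phi$ free, then the nonfree summands of $Y'$ are obtained from those of $Y''$ by replacing $R_j$ with $R_{p-j}$.

Complexes are graded homologically; $Z[1]_q=Z_{q-1}$, and a module $Y$ is a complex in degree $0$, so $Y[q]$ sits in degree $q$. We write $D(R)$ for the derived category, obtained from complexes of $R$-modules by inverting quasi-isomorphisms. A complex is \emph{perfect} if it is isomorphic in $D(R)$ to a bounded complex of finitely generated free modules. Let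
\[
X=S_*(M;k),\qquad H_q=H_q(X)=H_q(M;k),\qquad N=H_2,
\]
regarded over $R$.

\begin{proposition}\label{prop:perfect}
The complex $X$ is isomorphic in $D(R)$ to a complex $C_4\to C_3\to C_2\to C_1\to C_0$ of finitely generated free $R$-modules. In particular $X$ is perfect, and $p$ divides $\chi(M)$.
\end{proposition}

\begin{proof}
Take $K,i,r$ from Lemma~\ref{lem:retract} for $P=E$, and let $\Delta$ be the simplicial chain complex of $K$ over $k$, with one generator for each simplex with its ordered vertices. The standard quasi-isomorphism $\Delta\to S_*(K;k)$ is $E$-equivariant since the orders are invariant. Each $\Delta_q$ is a finite sum of modules $k[E/H]$, where $H$ is the stabilizer of a simplex. Such an $H$ fixes a point of $K$, so it fixes the image of that point under $r$, and $H\neq E$ because $M^E=\emptyset$. By Lemma~\ref{lem:freeperm}, $\Delta$ is a bounded complex of finitely generated free $R$-modules. The maps $i,r$ make $X$ a direct summand of $\Delta$ in $D(R)$.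

Since $R$ is local and $X$ has finite-dimensional homology in degrees $\geq 0$, it has a minimal resolution: $X\cong C$ in $D(R)$, where the $C_q$ are finitely generated free, $C_q=0$ for $q<0$, and $dC\subset tC$. Then $k\otimes_RC$ has zero differential, and $k\otimes_RC_q=H_q(k\otimes_RC)$ is a direct summand of $H_q(k\otimes_R\Delta)$. So $C$ is bounded. If $m$ is the top degree with $C_m\neq0$, then $d(t^{p-1}C_m)\subset t^pC_{m-1}=0$, so $H_m\neq0$ and $m\le4$. Finally $\chi(M)=\sum(-1)^q\dim_kC_q$.
\end{proof}

Next we describe the homology. By Lemma~\ref{lem:duality} and duality,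
\[
H_0\cong H_4\cong k,\qquad H_1\cong H_3\cong k^a,\qquad a=\dim_kH_1(M;k),
\]
with $t$ acting as zero. For $N$ we use the intersection form. Let $T$ be the torsion subgroup of $H_1(M;\mathbb{Z})$, let $\nu=\dim_k(T\otimes k)$, and consider
\[
N\ \supset\ U=H_2(M;\mathbb{Z})\otimes k\ \supset\ V=\operatorname{Tors}H_2(M;\mathbb{Z})\otimes k .
\]
The first inclusion is the universal coefficient theorem; the second holds as the torsion subgroup is a direct summand.

\begin{lemma}\label{lem:N}
We have $\dim V=\nu$, $tV=0$ and $tN\subset V$. Hence $N$ is a sum of copies of $k$ and $R_2$, and it has no free summand.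
\end{lemma}

\begin{proof}
By duality and universal coefficients, $\operatorname{Tors}H_2(M;\mathbb{Z})\cong\operatorname{Tors}H^2(M;\mathbb{Z})\cong\operatorname{Ext}(H_1(M;\mathbb{Z}),\mathbb{Z})\cong T$, so $\dim V=\nu$. The group $E$ acts trivially on $U$, so $tU=0$. The intersection form on $N$ is nondegenerate and $E$-invariant. For $g\in E$, $z\in N$, $u\in U$ we get $(gz-z)\cdot u=gz\cdot gu-z\cdot u=0$, so $tN\subset U^\perp$. A torsion class has integral intersection number $0$ with every integral class, so $V\subset U^\perp$. Since $\dim U^\perp=\dim N/U=\dim\operatorname{Tor}(H_1(M;\mathbb{Z}),k)=\nu$, we have $V=U^\perp$. Thus $t^2N=0$, and $2\le p-1$.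
\end{proof}

The mechanism behind Theorem~\ref{thm:free} is visible in the simplest case.

\begin{example}\label{ex:a0}
Suppose $H_1(M;\mathbb{F}_p)=0$. Then $a=\nu=0$, so $H_1=H_3=0$ and $tN=0$. Let $Z_q\supset B_q$ be the cycles and boundaries of the complex $C$ in Proposition~\ref{prop:perfect}, and write $Y\sim Y'$ if $Y$ and $Y'$ have the same nonfree summands. Apply the syzygy rule from below:
\[
C_0/B_0=k\ \Rightarrow\ B_0\sim R_{p-1}\ \Rightarrow\ B_1=Z_1\sim k\ \Rightarrow\ Z_2\sim R_{p-1},
\]
using $C_q/Z_q\cong B_{q-1}$; and from above:
\[
Z_4=k\ \Rightarrow\ Z_3=B_3\sim R_{p-1}\ \Rightarrow\ B_2\sim k .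
\]
The free part of $B_2$ is injective, so it splits off $Z_2$, and there remains an exact sequence
\[
0\to k\to R_{p-1}\oplus R^m\to N\to0 .
\]
Since $tN=0$, the submodule $t(R_{p-1}\oplus R^m)$ lies in the image of $k$, so $(p-2)+m(p-1)\le1$. This forces $p=3$, $m=0$, $N=R_2/tR_2=k$ and $\chi(M)=3$, as for $\mathbb{CP}^2$.
\end{example}

In the example, $N$ is determined up to free summands by a map from a module built from the homology above degree $2$ to a module built from the homology below. When $H_1$ and $H_3$ are present, the bookkeeping is best done in a category in which free modules are zero.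

\section{The stable category of $k[t]/(t^p)$}\label{sec:stable}

Let $D^b\subset D(R)$ be the full subcategory of complexes whose total homology is finite-dimensional; it is equivalent to the bounded derived category of finitely generated $R$-modules. It is a triangulated category. We recall what this provides.
\begin{enumerate}
\item[(T1)] A short exact sequence $0\to Z'\to Z\to Z''\to0$ of complexes gives a triangle $Z'\to Z\to Z''\to Z'[1]$, whose third map is natural in the sequence. With a triangle $Z'\to Z\to Z''\to Z'[1]$, also $Z\to Z''\to Z'[1]\to Z[1]$ is a triangle, up to the sign of the last map.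
\item[(T2)] Consecutive maps of a triangle compose to zero, and $\operatorname{Hom}(W,-)$ turns triangles into long exact sequences. If $Z=0$, then $Z''\to Z'[1]$ is an isomorphism. If $Z''\to Z'[1]$ is zero, then $Z\cong Z'\oplus Z''$ with $Z'\to Z$ the inclusion.
\item[(T3)] Every morphism $f\colon Z'\to Z$ lies in a triangle $Z'\to Z\to\operatorname{cone}(f)\to Z'[1]$, and two such triangles are isomorphic by an isomorphism that is the identity on $Z'$ and $Z$. Direct sums of triangles are triangles. The cones of $\mathrm{id}_Z$, $Z\to0$ and $0\to Z$ are $0$, $Z[1]$ and $Z$.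
\item[(T4)] For modules $Y,Y'$, a morphism $Y[q]\to Y'[q]$ in $D^b$ is determined by the map that it induces on $H_q$.
\end{enumerate}
Let $\mathcal{T}$ be the Verdier quotient of $D^b$ by the perfect complexes. It is a $k$-linear triangulated category, so (T2) and (T3) hold in it; the functor $D^b\to\mathcal{T}$ preserves triangles and sends perfect complexes to $0$. Since $R$ is self-injective, Rickard's theorem \cite[Theorem~2.1]{Rick} identifies $\mathcal{T}$ with the stable module category: every object of $\mathcal{T}$ is isomorphic to a finitely generated module placed in degree $0$, and for modules $\operatorname{Hom}_{\mathcal{T}}(Y,Y')$ is the quotient of $\operatorname{Hom}_R(Y,Y')$ by the maps that factor through a free module.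

\begin{lemma}\label{lem:stable}
Let $Y,Y'$ be finitely generated $R$-modules without free summands.
\begin{enumerate}
\item[(a)] If $tW=0$, then $\operatorname{Hom}_{\mathcal{T}}(W,Y)=\operatorname{Hom}_R(W,Y)$.
\item[(b)] A homomorphism $Y\to Y'$ that is an isomorphism in $\mathcal{T}$ is an isomorphism of modules.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A map $W\to R^m$ has image in the part killed by $t$, which is $t^{p-1}R^m$. So a composite $W\to R^m\to Y$ has image in $t^{p-1}Y=0$.

(b) A map $Y\to R^m$ has image in the part killed by $t^{p-1}$, which is $tR^m$. So an endomorphism of $Y$ through a free module has image in $tY$. If $f\colon Y\to Y'$ has the stable inverse $f'$, then $f'f$ is the identity modulo $tY$, hence onto by Nakayama's lemma, hence bijective; the same holds for $ff'$.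
\end{proof}

By~\eqref{eq:syz} and (T2), $R_j[1]\cong R_{p-j}$ in $\mathcal{T}$ for $1\le j\le p-1$. In particular the shift $[2]$ preserves the isomorphism class of every object. Put $L=R_{p-1}$. Then $k[q]\cong k$ for even $q$ and $k[q]\cong L$ for odd $q$.

By Lemma~\ref{lem:stable}(a), $\operatorname{End}_{\mathcal{T}}(k)=k$, and $\operatorname{Hom}_{\mathcal{T}}(k,L)=k\cdot x$ with $x\colon k\to R_{p-1}$, $1\mapsto t^{p-2}$. Shifting gives $\operatorname{End}_{\mathcal{T}}(L)=k$ and shows that $\operatorname{Hom}_{\mathcal{T}}(L,k)$ is one-dimensional. It is a quotient of $\operatorname{Hom}_R(R_{p-1},k)$, which is spanned by the projection $x'$; so $\operatorname{Hom}_{\mathcal{T}}(L,k)=k\cdot x'$. Here $p\neq2$ enters: $x'x=0$ because $p-2\ge1$. Then $(xx')^2=0$ in the field $\operatorname{End}_{\mathcal{T}}(L)$, so $xx'=0$. The sequences $0\to k\to R_{p-1}\to R_{p-2}\to0$ and $0\to R_{p-2}\to R_{p-1}\to k\to0$ give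
\begin{equation}\label{eq:cones}
\operatorname{cone}(x)\cong R_{p-2},\qquad\operatorname{cone}(x')\cong R_{p-2}[1]\cong R_2 .
\end{equation}

A morphism $f\colon k^{a_1}\oplus L^{b_1}\to k^{a_2}\oplus L^{b_2}$ in $\mathcal{T}$ has four blocks, each a matrix over $k$ times one of $\mathrm{id}_k,\mathrm{id}_L,x,x'$. The blocks $k^{a_1}\to k^{a_2}$ and $L^{b_1}\to L^{b_2}$ are \emph{even}, the other two are \emph{odd}, and $f$ is \emph{odd} if its even blocks vanish. The odd morphisms form an ideal (an odd block composed with an even one is odd, and two odd blocks compose to zero), and the composite of two odd morphisms is zero.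

\begin{lemma}\label{lem:normal}
Let $\rho,\rho'$ be the ranks of the even blocks $k^{a_1}\to k^{a_2}$ and $L^{b_1}\to L^{b_2}$ of $f$. Up to automorphisms of source and target, $f$ is a direct sum of $\rho$ copies of $\mathrm{id}_k$, $\rho'$ copies of $\mathrm{id}_L$, $\sigma$ copies of $x$, $\sigma'$ copies of $x'$, and maps $k\to0$, $L\to0$, $0\to k$, $0\to L$, for suitable $\sigma,\sigma'$. If $\rho=\rho'=0$, we can take for $\sigma,\sigma'$ the ranks of the odd blocks of $f$.
\end{lemma}

\begin{proof}
Change bases so that the even blocks are diagonal with entries $1,\dots,1,0,\dots,0$. Write source and target as $Z\oplus Z_1$ and $Z\oplus Z_2$ with $Z=k^\rho\oplus L^{\rho'}$ accordingly, and $f=(f_{ij})$. Then $f_{12},f_{21},f_{22}$ are odd and $f_{11}=1+o$ with $o$ odd, so $f_{11}^{-1}=1-o$. We have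
\[
\begin{pmatrix}1&0\\-f_{21}f_{11}^{-1}&1\end{pmatrix}f\begin{pmatrix}1&-f_{11}^{-1}f_{12}\\0&1\end{pmatrix}=\begin{pmatrix}f_{11}&0\\0&f_{22}-f_{21}f_{11}^{-1}f_{12}\end{pmatrix},
\]
and $f_{21}f_{11}^{-1}f_{12}=0$. So $f$ is equivalent to $\mathrm{id}_Z\oplus f_{22}$. The odd map $f_{22}$ is the direct sum of its two odd blocks, which have different sources and different targets and can be diagonalized independently. If $\rho=\rho'=0$, then $f_{22}=f$.
\end{proof}

\section{The Euler characteristic}\label{sec:euler}

For a complex $Z$ let $Z_{\ge j}$ be the subcomplex $\cdots\to Z_{j+1}\to\ker d_j$, and let $Z_{\le j-1}=Z/Z_{\ge j}$. They carry the homology of $Z$ in degrees $\ge j$ and $\le j-1$, and a complex with homology only in degree $q$ is canonically isomorphic in $D(R)$ to $H_q[q]$. Applying (T1) to $X_{\le1}$, $X_{\ge3}$, $X_{\ge2}$ and $X$, we obtain triangles in $D^b$: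
\begin{gather*}
H_1[1]\xrightarrow{\ j\ }X_{\le1}\to H_0\xrightarrow{\ \kappa\ }H_1[2],\qquad H_4[4]\to X_{\ge3}\to H_3[3]\xrightarrow{\ \lambda\ }H_4[5],\\
X_{\ge3}\to X_{\ge2}\xrightarrow{\ \pi\ }N[2]\to X_{\ge3}[1],\qquad X_{\ge2}\to X\to X_{\le1}\xrightarrow{\ \theta\ }X_{\ge2}[1].
\end{gather*}
Here $\pi$ is the chain map that sends a $2$-cycle to its class. By Proposition~\ref{prop:perfect}, $X=0$ in $\mathcal{T}$, so $\theta$ becomes an isomorphism there. Put $A=X_{\ge3}$, $B=X_{\le1}[-1]$ and $\psi=\pi\circ\theta[-1]$. Replacing $X_{\ge2}$ by $B$ in the third triangle, we get a triangle in $\mathcal{T}$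
\begin{equation}\label{eq:triangle}
A\xrightarrow{\ \varphi\ }B\xrightarrow{\ \psi\ }N[2]\to A[1].
\end{equation}
In Example~\ref{ex:a0} we have $A=k[4]\cong k$ and $B=k[-1]\cong L$, and~\eqref{eq:triangle} plays the role of the exact sequence found there.

In $\mathcal{T}$, the map $\kappa\colon k\to k^a[2]\cong k^a$ is a column vector. If $\kappa=0$, then $B\cong H_1\oplus H_0[-1]\cong k^a\oplus L$, and we fix such a splitting with $j[-1]\colon H_1\to B$ as the inclusion. If $\kappa\neq0$, it is equivalent to $\mathrm{id}_k\oplus(0\to k^{a-1})$, so $X_{\le1}[1]\cong\operatorname{cone}(\kappa)\cong k^{a-1}$ and $B\cong k^{a-1}$. The map $\lambda\colon L^a\to L$ is a row vector. If $\lambda=0$, then $A\cong H_4[4]\oplus H_3[3]\cong k\oplus L^a$. If $\lambda\neq0$, it is equivalent to $\mathrm{id}_L\oplus(L^{a-1}\to0)$, so $A[1]\cong\operatorname{cone}(\lambda)\cong L^{a-1}[1]$ and $A\cong L^{a-1}$. Let $\varepsilon=1$ if $\lambda=0$ in $\mathcal{T}$ and $\varepsilon=0$ otherwise, and define $\varepsilon'$ in the same way for $\kappa$. In all cases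
\[
A\cong k^{\varepsilon}\oplus L^{a-1+\varepsilon},\qquad B\cong k^{a-1+\varepsilon'}\oplus L^{\varepsilon'} .
\]
Let $\rho,\rho',\sigma,\sigma'$ be the numbers given by Lemma~\ref{lem:normal} for $\varphi$, and put $e=\varepsilon+\varepsilon'-\rho-\rho'$.

\begin{proposition}\label{prop:euler}
We have $\chi(M)=p(e-\sigma)$. If $p\ge5$, then $\chi(M)=0$. If $p=3$, then $\chi(M)\in\{0,3,6\}$, and $\chi(M)=6$ only if $\varepsilon=\varepsilon'=1$ and $\rho=\rho'=\sigma=0$.
\end{proposition}

\begin{proof}
Besides the identities, the normal form of $\varphi$ has the following summands, with cones from (T3) and~\eqref{eq:cones}: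
\[
\begin{array}{c|c|c}
\text{summand}&\text{number of copies}&\text{cone}\\ \hline
x&\sigma&R_{p-2}\\
x'&\sigma'&R_2\\
k\to0&\varepsilon-\rho-\sigma&L\\
0\to L&\varepsilon'-\rho'-\sigma&L\\
L\to0&a-1+\varepsilon-\rho'-\sigma'&k\\
0\to k&a-1+\varepsilon'-\rho-\sigma'&k
\end{array}
\]
Since $N\cong N[2]\cong\operatorname{cone}(\varphi)$ in $\mathcal{T}$, Lemmas~\ref{lem:N} and~\ref{lem:stable}(b) give an isomorphism of modules
\begin{equation}\label{eq:N}
N\cong R_{p-2}^{\,\sigma}\oplus R_{p-1}^{\,e-2\sigma}\oplus R_2^{\,\sigma'}\oplus k^{\,2a-2+e-2\sigma'} .
\end{equation}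
Hence $\dim N=\sigma(p-2)+(e-2\sigma)(p-1)+2a-2+e=2a-2+p(e-\sigma)$, and $\chi(M)=2-2a+\dim N=p(e-\sigma)$.

If $p\ge5$, then $p-2\ge3$, and $R_{p-2}$ and $R_{p-1}$ cannot occur in $N$ by Lemma~\ref{lem:N}. So $\sigma=0$ and $e=0$. For $p=3$ use the third and fourth rows of the table: $\sigma\le\varepsilon-\rho\le1$ and $\sigma\le\varepsilon'-\rho'\le1$. So either $\sigma=1$ and $e=2$, which gives $\chi(M)=3$, or $\sigma=0$ and $e\in\{0,1,2\}$. The value $6$ means $\sigma=0$ and $e=2$, that is, $\varepsilon-\rho=\varepsilon'-\rho'=1$.
\end{proof}

For $p=3$ we have $R_{p-1}=R_2$, and Lemma~\ref{lem:N} no longer excludes this summand. If $H_1(M;\mathbb{Z})$ has no $3$-torsion, then $V=0$ and $tN=0$, so~\eqref{eq:N} gives $e=2\sigma$ and $\chi(M)=3\sigma\in\{0,3\}$. In the presence of $3$-torsion there is room for summands $R_2$ in $N$, and we must show that this room is not available to the two summands $R_{p-1}^{\,e-2\sigma}$ of the case $\chi(M)=6$.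

\section{Excluding Euler characteristic $6$}\label{sec:six}

The submodule $tN$ lies in $V$, and $\dim V=\dim(T\otimes k)$. The plan is to show that $V$ is exactly the image of $T\otimes k\subset H_1$ under a homomorphism $H_1\to N$ derived from $\psi$, and that this image misses the two extra summands. Consider the morphism in $D^b$
\[
h=\psi\circ j[-1]=\pi\circ\theta[-1]\circ j[-1]\colon H_1\to N[2],
\]
which records how $H_1$ and $N$ are attached in $X$. Let $\iota\colon T\otimes k\to H_1=H_1(M;\mathbb{Z})\otimes k$ be the natural map, which is injective since $T$ is a direct summand, and let $q\colon N\to N/V$ be the projection. The subspaces $T\otimes k$ and $V$ are defined by integral homology, so we go back to integral chains. A torsion $1$-cycle is the boundary of a rational $2$-chain; such chains represent $H_2(M;\mathbb{Q}/\mathbb{Z})$, on which $E$ acts trivially.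

\begin{lemma}\label{lem:lift}
The composite $q[2]\circ h\circ\iota\colon T\otimes k\to(N/V)[2]$ is zero in $D^b$.
\end{lemma}

\begin{proof}
Let $S=S_*(M;\mathbb{Z})$ with differential $d$, so $X=S\otimes k$.

\emph{Step 1: a two-term complex whose attaching map is $q[2]h$.} Let $Z_1\subset S_1$ be the cycles, and let $B'=S_2\cap d(S_3\otimes\mathbb{Q})$ be the group of $2$-cycles whose class is torsion. Put $Y_2=S_2/B'$, and let $Y$ be the complex of $\mathbb{Z}E$-modules $d\colon Y_2\to Z_1$ in degrees $2,1$. Put $\bar Y=Y\otimes k$. The groups $S_1/Z_1\cong dS_1$ and $S_0/dS_1\cong\mathbb{Z}$ are free, so $Z_1\subset S_1$ and $dS_1\subset S_0$ are direct summands and $Z_1\otimes k$ is the space of $1$-cycles of $X$. The space $Y_2\otimes k$ is the quotient of $X_2$ by the span of $B'$; this span contains the boundaries of $X$, and modulo them it is $V$. So $\bar Y$ is a quotient complex of $X_{\ge1}$, with homology $H_1$ and $N/V$, and it has a triangle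
\[
(N/V)[2]\to\bar Y\to H_1[1]\xrightarrow{\ \bar\theta\ }(N/V)[3].
\]
Compare the sequences $0\to Z_{\ge2}\to Z\to Z_{\le1}\to0$ for the three complexes $X\leftarrow X_{\ge1}\to\bar Y$. On the first terms the maps are $\mathrm{id}$ and $q[2]\pi$; on the third terms they are $j$ and $\mathrm{id}_{H_1[1]}$. By naturality in (T1), the third map for $X_{\ge1}$ is $\theta j$, and $\bar\theta=(q[2]\pi)[1]\circ\theta j=(q[2]h)[1]$.

It is therefore enough to construct a morphism $\ell\colon(T\otimes k)[1]\to\bar Y$ in $D^b$ that induces $\iota$ on $H_1$. Indeed, by (T4) its composite with $\bar Y\to H_1[1]$ is then $\iota[1]$, and $\bar\theta\circ\iota[1]=0$ by (T2).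

\emph{Step 2: an invariant choice of rational bounding chains.} By the definition of $B'$, the group $Y_2$ embeds in $(S_2\otimes\mathbb{Q})/d(S_3\otimes\mathbb{Q})$. In this quotient let $\Gamma\supset Y_2$ be the subgroup of all $z$ with $dz\in Z_1$. Since $S\otimes\mathbb{Q}/\mathbb{Z}=(S\otimes\mathbb{Q})/S$, the group $H_2(M;\mathbb{Q}/\mathbb{Z})$ consists of rational $2$-chains with integral boundary, modulo integral chains and rational boundaries; that is, $\Gamma/Y_2=H_2(M;\mathbb{Q}/\mathbb{Z})$. By Lemma~\ref{lem:duality}, $E$ acts trivially on $\Gamma/Y_2$. Consider $\beta\colon\Gamma/Y_2\to H_1(M;\mathbb{Z})$, $z\mapsto[dz]$. Its image is $T$, because $mc=dw$ means $c=d(w/m)$. If $dz=dy$ with $y\in Y_2$, then $z-y$ is a rational cycle; so $\ker\beta$ is the image of $H_2(M;\mathbb{Q})$, a divisible group. A divisible subgroup is a direct summand, so $\ker\beta$ has a complement, which $\beta$ maps isomorphically onto $T$. Let $\Gamma_T\subset\Gamma$ be the preimage of the complement. It is $E$-invariant because $E$ acts trivially on $\Gamma/Y_2$, and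
\[
0\to Y_2\to\Gamma_T\xrightarrow{\ z\mapsto[dz]\ }T\to0
\]
is an exact sequence of $\mathbb{Z}E$-modules.

\emph{Step 3: the morphism $\ell$.} Choose an exact sequence $0\to\Lambda_2\to\Lambda_1\xrightarrow{\epsilon}T\to0$ with $\Lambda_1,\Lambda_2$ finitely generated free abelian groups with trivial $E$-action, and let $\Lambda$ be the complex $\Lambda_2\to\Lambda_1$ in degrees $2,1$. Let $\widetilde\Lambda$ be the complex given by the inclusion
\[
\widetilde\Lambda_2=Y_2\oplus\Lambda_2\ \subset\ \widetilde\Lambda_1=\{(z,l)\in\Gamma_T\oplus\Lambda_1:[dz]=\epsilon(l)\},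
\]
with cokernel $T$. There are two chain maps of $\mathbb{Z}E$-modules. The projection $\widetilde\Lambda\to\Lambda$ is onto with kernel the complex $\mathrm{id}\colon Y_2\to Y_2$; as $\Lambda_1,\Lambda_2$ are free, it splits over $\mathbb{Z}$ in each degree, so $\widetilde\Lambda\otimes k\to\Lambda\otimes k$ is onto with acyclic kernel, hence a quasi-isomorphism. The map $\widetilde\Lambda\to Y$ is $(y,l)\mapsto y$ in degree $2$ and $(z,l)\mapsto dz$ in degree $1$; on $H_1$ it is the inclusion of $T$. Finally $t$ acts as zero on $\Lambda\otimes k$, so a linear section of $\Lambda_1\otimes k\to T\otimes k$ is a chain map of $R$-modules $(T\otimes k)[1]\to\Lambda\otimes k$. Let $\ell$ be the composite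
\[
(T\otimes k)[1]\to\Lambda\otimes k\xleftarrow{\ \simeq\ }\widetilde\Lambda\otimes k\to\bar Y .
\]
By right exactness of the tensor product, the first three complexes have $H_1=T\otimes k$, the first two maps induce the identity on it, and the last induces $\iota$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
By Proposition~\ref{prop:euler} it remains to exclude $p=3$, $\varepsilon=\varepsilon'=1$, $\rho=\rho'=\sigma=0$. Assume these values. Now $L=R_2$, and a module has no free summand if and only if $t^2$ kills it.

\emph{Splitting $N$.} We have $A=H_4[4]\oplus H_3[3]$ and $B=H_1\oplus H_0[-1]$. By Lemma~\ref{lem:normal}, the even blocks $H_4[4]\to H_1$ and $H_3[3]\to H_0[-1]$ of $\varphi$ vanish, and so does the odd block $H_4[4]\to H_0[-1]$. Only the odd block $\varphi_1\colon H_3[3]\to H_1$ can be nonzero. So $\varphi$ is the direct sum of $\varphi_1$, $H_4[4]\to0$ and $0\to H_0[-1]$, and by (T3) there is an isomorphism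
\[
N[2]\cong\operatorname{cone}(\varphi_1)\oplus H_4[5]\oplus H_0[-1]
\]
in $\mathcal{T}$ under which $h$, the restriction of $\psi$ to $H_1$, has zero components in $H_4[5]$ and $H_0[-1]$. Shift by $[-2]$. We have $H_4[3]\cong H_0[-3]\cong R_2$, and $\operatorname{cone}(\varphi_1)[-2]$ is isomorphic to a module without free summand. By Lemma~\ref{lem:stable}(b) we obtain a decomposition of modules $N=N'\oplus N''$ with $N'\cong R_2\oplus R_2$, such that $\mathrm{pr}[2]\circ h=0$ in $\mathcal{T}$ for the projection $\mathrm{pr}\colon N\to N'$.

\emph{From $h$ to a homomorphism.} Fix an isomorphism $y\colon k\to k[2]$ in $\mathcal{T}$. For a finite-dimensional $W$ with $tW=0$, the direct sum of copies of $y$ is an isomorphism $y_W\colon W\to W[2]$, and $y_{W'}v=v[2]\,y_W$ for every linear map $v\colon W\to W'$, since $v$ is a matrix of scalars. Shifts are equivalences, so $h=h_0[2]\circ y_{H_1}$ for a unique $h_0\in\operatorname{Hom}_{\mathcal{T}}(H_1,N)=\operatorname{Hom}_R(H_1,N)$, by Lemma~\ref{lem:stable}(a). For a linear map $v\colon W\to H_1$ and a homomorphism $u\colon N\to Y$ into a module with $t^2Y=0$, we have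 $u[2]\,h\,v=(uh_0v)[2]\circ y_W$, and Lemma~\ref{lem:stable}(a) gives
\begin{equation}\label{eq:transfer}
u[2]\circ h\circ v=0\ \text{ in }\mathcal{T}\iff u\circ h_0\circ v=0\ \text{ as a homomorphism.}
\end{equation}
With $u=\mathrm{pr}$, $v=\mathrm{id}$ this gives $h_0(H_1)\subset N''$. With $u=q$, $v=\iota$, Lemma~\ref{lem:lift} gives $h_0(T\otimes k)\subset V$.

\emph{The map $h_0$ is injective.} Let $v\colon k\to H_1$ be linear with $h_0v=0$. By~\eqref{eq:transfer} with $u=\mathrm{id}$, the morphism $j[-1]v\colon k\to B$ is killed by $\psi$. By (T2) it equals $\varphi w$ for some $w\colon k\to A$. The component of $\varphi w$ in $H_1$ is $\varphi_1w_1$, where $w_1\colon k\to H_3[3]\cong L^a$ is a component of $w$. Both $w_1$ and $\varphi_1$ are odd, so $v=\varphi_1w_1=0$ in $\mathcal{T}$, and $v=0$ by Lemma~\ref{lem:stable}(a).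

\emph{Conclusion.} The space $h_0(T\otimes k)$ has dimension $\nu=\dim V$ and lies in $V$, so $V=h_0(T\otimes k)\subset N''$. By Lemma~\ref{lem:N}, $tN'\subset tN\subset V\subset N''$. But $tN'\neq0$ and $N'\cap N''=0$, a contradiction.
\end{proof}

\section{Rank three and isolated fixed points}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
Suppose that $\chi(M)\neq0$ and that $G$ contains $E\cong(\mathbb{Z}/p)^3$. By Lemma~\ref{lem:isotropy}(a), isotropy groups of $E$ have rank at most $2$, so $M^E=\emptyset$. By Theorem~\ref{thm:free}, $p=3$ and $\chi(M)=3$. Let $\mathcal{I}$ be the finite set of pairs $(x,C)$, where $C\le E$ has order $3$ and $x$ is an isolated point of $M^C$. We count $\mathcal{I}$ modulo $2$ in two ways.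

\emph{Counting by subgroups.} For each $C$, Proposition~\ref{prop:fixed}(b) gives $\chi(M^C)=3$. The surfaces in $M^C$ are orientable by Lemma~\ref{lem:surfaces} and have even Euler characteristic, so the number of isolated points of $M^C$ is odd. There are $(27-1)/2=13$ subgroups of order $3$. So $|\mathcal{I}|$ is odd.

\emph{Counting by points.} Let $(x,C)\in\mathcal{I}$, so $C\le E_x$, and suppose $E_x=C$. Then the orbit of $x$ under $Q=E/C=\langle u,v\rangle\cong(\mathbb{Z}/3)^2$ is free and consists of isolated points of $M^C$, so $H^0(M^C;\mathbb{F}_3)$ has a direct summand $\mathbb{F}_3[Q]$. In characteristic $3$ we have $(u-1)^2=1+u+u^2$, so the element $(u-1)^2(v-1)^2\in J^4$ acts on this summand as $(1+u+u^2)(1+v+v^2)=\sum_{g\in Q}g\neq0$. This contradicts Proposition~\ref{prop:fixed}(a). Hence $E_x\cong(\mathbb{Z}/3)^2$ for every point $x$ that occurs in $\mathcal{I}$, and by Lemma~\ref{lem:isotropy}(b) each such point occurs in exactly $p-1=2$ pairs. So $|\mathcal{I}|$ is even.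

This contradiction proves the theorem.
\end{proof}

\begin{remark}
Both counts use rank $3$. For the group $(\mathbb{Z}/3)^2$ of Example~\ref{ex:sharp}(b), the matrices $a,b,ab,a^2b$ each have three distinct eigenvalues, so each of the $4$ subgroups $C$ of order $3$ has three isolated fixed points and $|\mathcal{I}|=12$. These points have isotropy group exactly $C$, which is allowed since $J^4$ annihilates $\mathbb{F}_3[\mathbb{Z}/3]$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HP}
Ian Hambleton and Semra Pamuk, \emph{Rank conditions for finite group actions on 4-manifolds}, arXiv:1911.10933 (2019).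

\bibitem{Jaw}
Jaworowski, \emph{Extensions of $G$-maps and Euclidean $G$-retracts}, Math. Z. \textbf{146} (1976).

\bibitem{Rick}
Rickard, \emph{Derived categories and stable equivalence}, J. Pure Appl. Algebra \textbf{61} (1989).

\end{thebibliography}
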